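\title{Unconditional families of maximal size in quotients of biduals}

\begin{abstract}
Let $X$ be a separable Banach space whose bidual $X^{**}$ is not separable. We prove that some quotient of $X^{**}$ contains an unconditional family of cardinality $|X^{**}|$, with unconditional constant at most $2$. The proof starts from a biorthogonal system indexed by the Cantor set. In a suitable quotient, adding a multiple of one vector of the system to a given vector lowers the norm for only countably many indices, and a Baire category argument turns this property into unconditionality along a Cantor set of indices.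
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, the scalar field $\mathbb K$ is $\mathbb R$ or $\mathbb C$, $B_V$ is the closed unit ball of a Banach space $V$, $|V|$ is its cardinality, and $\mathfrak c=2^{\aleph_0}$. A \emph{quotient} of $V$ is a space $V/Z$ with $Z$ a closed subspace of $V$. A family $(y_i)_{i\in I}$ of nonzero vectors of a Banach space $Y$ is \emph{unconditional} with constant $C\ge1$ if
\[
\Big\|\sum_{i\in F}\varepsilon_i\lambda_iy_i\Big\|\le C\Big\|\sum_{i\in F}\lambda_iy_i\Big\|
\]
for every finite $F\subseteq I$, all scalars $\lambda_i$ and all signs $\varepsilon_i\in\{-1,1\}$.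

Such a family is widely spread. For $i\ne j$ we have $\|y_i+y_j\|\le C\|y_i-y_j\|$, and $2y_i=(y_i-y_j)+(y_i+y_j)$ gives
\begin{equation}\label{eq:sep}
\|y_i-y_j\|\ge\frac{2}{1+C}\,\|y_i\|\qquad(i\ne j).
\end{equation}
Two things follow. The vectors $y_i$ are distinct, so $|I|\le|Y|$. And since rescaling the $y_i$ to norm one does not affect unconditionality, an uncountable unconditional family yields an uncountable uniformly separated set, so $Y$ is non-separable. If $Y$ is a quotient of $V$, then $|I|\le|V|$, and $V$ is non-separable as soon as $I$ is uncountable. It is natural to ask whether non-separability, the necessary condition, already produces a family of the largest conceivable size. The following question is posed by Argyros, Dodos and Kanellopoulos \cite{ADK}.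

\begin{quote}
Let $X$ be a separable Banach space with $X^{**}$ non-separable. Is there a quotient of $X^{**}$ that contains an unconditional family of cardinality $|X^{**}|$?
\end{quote}

The classical sequence spaces suggest a positive answer. For $X=c_0$ we have $X^{**}=\ell_\infty$, of cardinality $\mathfrak c$. Identify $\mathbb N$ with the nodes of the infinite binary tree. Two distinct branches share finitely many nodes, and $\|x+c_0\|=\limsup_n|x_n|$, so the indicators of distinct branches $b_1,\dots,b_k$ satisfy $\|\sum_j\lambda_j\chi_{b_j}+c_0\|=\max_j|\lambda_j|$. The $\mathfrak c$ branches thus give an unconditional family in $\ell_\infty/c_0$. For $X=\ell_1$ the bidual has cardinality $2^{\mathfrak c}$, and the limits along ultrafilters form a family of that size in $\ell_1^{**}$ itself (Section~\ref{sec:main}). Both examples use the coordinates of the space. A general $X$ has no coordinates, and the unconditionality has to be created by the choice of the quotient. We show, in ZFC, that this is always possible.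

\begin{theorem}\label{thm:main}
Let $X$ be a separable Banach space with $X^{**}$ non-separable. Then some quotient of $X^{**}$ contains an unconditional family of cardinality $|X^{**}|$, with constant $C\le2$.
\end{theorem}

It is easier to delete vectors than to change signs. Call a family $(y_i)_{i\in I}$ of nonzero vectors \emph{$1$-suppression unconditional} if
\[
\Big\|\sum_{i\in G}\lambda_iy_i\Big\|\le\Big\|\sum_{i\in F}\lambda_iy_i\Big\|
\]
for all finite $G\subseteq F\subseteq I$ and all scalars. Such a family is unconditional with $C=2$: the vector $\sum_{i\in F}\varepsilon_i\lambda_iy_i$ is the difference of the sums of $\lambda_iy_i$ over $\{\varepsilon_i=1\}$ and over $\{\varepsilon_i=-1\}$, and each has norm at most $\|\sum_{i\in F}\lambda_iy_i\|$. The substance of Theorem~\ref{thm:main} lies in two results on a separable space $E$ with non-separable dual, one for quotients of $E^*$ and one for quotients of $E^{**}$. Recall that for a closed subspace $D$ of a Banach space $V$, with annihilator $D^\perp=\{w\in V^*:w|_D=0\}$, restriction to $D$ identifies $V^*/D^\perp$ isometrically with $D^*$, by the Hahn--Banach theorem.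

\begin{theorem}\label{thm:A}
Let $E$ be a separable Banach space with $E^*$ non-separable, and let $L\subseteq E^*$ be a norm-separable closed subspace, for instance $L=\{0\}$. There is a closed subspace $Z$ with $L\subseteq Z\subseteq E^*$ such that $E^*/Z$ contains a $1$-suppression unconditional family of cardinality $\mathfrak c$, with norms in $[\frac14,1]$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $E$ be a separable Banach space with $E^*$ non-separable. There is a closed subspace $D\subseteq E^*$ such that $D^*=E^{**}/D^\perp$ contains a $1$-suppression unconditional family of cardinality $\mathfrak c$, with norms in $[1,2]$.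
\end{theorem}

Both are needed. If $X^*$ is separable, Theorem~\ref{thm:A} applies to $E=X^*$; if it is not, Theorem~\ref{thm:B} applies to $E=X$. Either gives $\mathfrak c$ vectors, which is $|X^{**}|$ unless $X$ contains a copy of $\ell_1$, and in that case the ultrafilter family takes over.

Section~\ref{sec:model} computes both quotients in an example. Section~\ref{sec:criterion} reduces unconditionality to a condition that involves one free index, and Section~\ref{sec:tree} builds the biorthogonal system. Sections~\ref{sec:B} and~\ref{sec:A} prove Theorem~\ref{thm:B}, the easier of the two, and Theorem~\ref{thm:A}. Theorem~\ref{thm:main} follows in Section~\ref{sec:main}, and Section~\ref{sec:cons} records consequences and the converse.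

\section{A model: indicators of intervals in $L_\infty[0,1]$}\label{sec:model}

Let $E=L_1[0,1]$, so $E^*=L_\infty[0,1]$, and put $f_t=\chi_{[0,t]}$ for $0<t<1$. The map $t\mapsto f_t$ is weak*-continuous, since $f_t(e)=\int_0^te$, while $\|f_s-f_t\|=1$ for $s\ne t$. The family is as far from unconditional as possible. For $t_1<\dots<t_n$, the function $\sum_j\lambda_jf_{t_j}$ takes the values $\sum_{j\ge l}\lambda_j$ and $0$, so
\[
\Big\|\sum_{j\le n}f_{t_j}\Big\|=n,\qquad\Big\|\sum_{j\le n}(-1)^jf_{t_j}\Big\|=1,
\]
and no infinite subfamily is unconditional. The family does have bounded biorthogonal functionals. The vectors $e_{t,n}=n(\chi_{[t-1/n,t]}-\chi_{[t,t+1/n]})$, defined for large $n$, have norm $2$, and $f_s(e_{t,n})=\max(0,1-n|s-t|)$ tends to $1$ for $s=t$ and to $0$ otherwise.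

\medskip\noindent\emph{A quotient of $E^*$.} For a Borel measure $\mu$ on $(0,1)$ let $f_\mu$ be the weak* average $f_\mu(e)=\int f_t(e)\,d\mu(t)$. By Fubini's theorem $f_\mu$ is the function $u\mapsto\mu([u,1))$, which is continuous on $[0,1]$ when $\mu$ has no atoms. Let $Z$ be the norm closure of the set of $f_\mu$ with $\mu$ atomless, so $Z\subseteq C[0,1]$. For distinct $t_1,\dots,t_k$ we claim
\[
\Big\|\sum_j\lambda_jf_{t_j}+Z\Big\|=\tfrac12\max_j|\lambda_j|.
\]
If $h$ is continuous, the one-sided limits of $\sum_j\lambda_jf_{t_j}-h$ at $t_j$ differ by $\lambda_j$, so one of them has modulus at least $|\lambda_j|/2$; this gives ``$\ge$''. For ``$\le$'' let $\nu_j$ be the uniform probability measure on $J_j=[t_j-\eta,t_j+\eta]$, with $\eta$ so small that the $J_j$ are disjoint and contained in $(0,1)$. Then $f_{\nu_j}$ falls linearly from $1$ to $0$ on $J_j$ and equals $\frac12$ at $t_j$, so $f_{t_j}-f_{\nu_j}$ vanishes off $J_j$ and is bounded by $\frac12$. Hence $\|\sum_j\lambda_j(f_{t_j}-f_{\nu_j})\|\le\frac12\max_j|\lambda_j|$. In $E^*/Z$ the family is unconditional with constant $1$.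

\medskip\noindent\emph{A quotient of $E^{**}$.} Let $D$ be the closed span of the $f_t$; the span itself consists of the step functions that vanish near $1$. For such $g$ we have $g(e_{t,n})=g(t-)-g(t+)$ for large $n$, so every weak* cluster point of $(e_{t,n})_n$ in $E^{**}$ restricts on $D$ to the jump functional $y_t$, of norm at most $2$. For distinct $t_1,\dots,t_k$ choose $|a_j|=1$ with $a_j\lambda_j=|\lambda_j|$, and let $g$ equal $a_j$ on $(t_j-\eta,t_j)$, $-a_j$ on $(t_j,t_j+\eta)$ and $0$ elsewhere. Testing on $g$ gives $\|\sum_j\lambda_jy_{t_j}\|=2\sum_j|\lambda_j|$. Again the family is unconditional with constant $1$.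

\medskip
In a general space no such formula is available, but one feature of each computation survives. In $D^*$, a vector $v$ is almost normed by a step function $g$, and $y_\tau(g)=0$ for all but finitely many $\tau$; for these $\tau$ the norm of $v+cy_\tau$ is almost $\|v\|$ or more. In $E^*/Z$, write $y_\tau=f_\tau+Z$ and suppose $\|v+cy_\tau\|<r$ for many $\tau$. Averaging over these $\tau$ with an atomless probability $\nu$ should give $\|v+c(f_\nu+Z)\|\le r$, and $f_\nu\in Z$, so $\|v\|\le r$. In both quotients, then, $\|v+cy_\tau\|\ge\|v\|$ for all but few $\tau$. The next section shows that this is enough.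

\section{From one free index to unconditionality}\label{sec:criterion}

Let $\Delta=2^\omega$ be the Cantor space of infinite $0$--$1$ sequences and $2^{<\omega}$ the tree of finite ones. We write $|s|$ for the length of $s\in2^{<\omega}$, $2^n$ for the set of $s$ of length $n$, $\sigma|n$ for the initial segment of length $n$, and $[s]=\{\sigma\in\Delta:\sigma\big||s|=s\}$. The sets $[s]$ are clopen and form a base. A \emph{Cantor set} is a homeomorphic copy of $\Delta$; it has cardinality $\mathfrak c$.

We recall the notions from descriptive set theory that we use; see \cite{Kechris}. A subset of a Polish (separable, completely metrizable) space is \emph{meager} if it is covered by countably many closed nowhere dense sets, and \emph{comeager} if its complement is meager. Countable subsets of $\Delta$ are meager because $\Delta$ has no isolated points. A set has the \emph{Baire property} if it has the form $U\triangle Q$ with $U$ open and $Q$ meager; such sets form a $\sigma$-algebra. A subset $S$ of a Polish space $\mathcal X$ is \emph{analytic} if it is the projection of a Borel subset of $\mathcal X\times\mathcal Y$ for some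 Polish $\mathcal Y$; countable unions of analytic sets are analytic. Below, $\mathcal X$ and $\mathcal Y$ are Polish.
\begin{itemize}
\item[(D1)] Analytic sets have the Baire property, and every uncountable analytic set contains a Cantor set.
\item[(D2)] (Kuratowski--Ulam) A set $S\subseteq\mathcal X\times\mathcal Y$ with the Baire property is meager if and only if the section $\{y:(x,y)\in S\}$ is meager for all $x$ outside a meager set.
\item[(D3)] (Mycielski \cite{Mycielski}) If $R_k\subseteq\Delta^k$ is comeager for each $k\ge1$, there is a Cantor set $P\subseteq\Delta$ such that, for every $k$, all $k$-tuples of pairwise distinct points of $P$ lie in $R_k$.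
\item[(D4)] (Jankov--von Neumann) If $W\subseteq\mathcal X\times\mathcal Y$ is Borel with projection $S\subseteq\mathcal X$, there is $\varphi:S\to\mathcal Y$ with $(x,\varphi(x))\in W$ for all $x\in S$ that is measurable for the $\sigma$-algebra generated by the analytic sets. In particular $\varphi$ is universally measurable: preimages of Borel sets are measurable for the completion of every finite Borel measure.
\end{itemize}

Suppose that $(y_\tau)_{\tau\in\Delta}$ satisfies $\|v+cy_\tau\|\ge\|v\|$ for all but countably many $\tau$, whatever $v$ and $c$. Choosing indices one after the other, outside the exceptional sets of the earlier vectors, produces a family in which the vector chosen \emph{last} can be deleted from a sum. Suppression requires deleting \emph{any} vector. Category removes the asymmetry: in a generic tuple $(\sigma_1,\dots,\sigma_k)$ every coordinate is generic over the others, by (D2), and (D3) supplies a Cantor set all of whose tuples are generic.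

\begin{proposition}\label{prop:criterion}
Let $(y_\sigma)_{\sigma\in\Delta}$ be a bounded family in a Banach space $Y$. For $\lambda\in\mathbb K^k$ and $\sigma\in\Delta^k$ put $N_\lambda(\sigma)=\|\sum_{j\le k}\lambda_jy_{\sigma_j}\|$. Assume:
\begin{itemize}
\item[(M)] for all $k\ge1$, $\lambda\in\mathbb K^k$ and $r>0$, the set $\{\sigma\in\Delta^k:N_\lambda(\sigma)<r\}$ has the Baire property;
\item[(F)] for every $v$ in the span of the $y_\sigma$ and every $c\in\mathbb K$, the set $\{\tau\in\Delta:\|v+cy_\tau\|<\|v\|\}$ is meager.
\end{itemize}
Let $R\subseteq\Delta$ be comeager with $y_\sigma\ne0$ for $\sigma\in R$. Then there is a Cantor set $P\subseteq R$ such that $(y_\sigma)_{\sigma\in P}$ is $1$-suppression unconditional.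
\end{proposition}

\begin{proof}
Fix $k\ge2$, $i\le k$ and $\lambda\in\mathbb K^k$. Let $\sigma^{(i)}\in\Delta^{k-1}$ and $\lambda^{(i)}\in\mathbb K^{k-1}$ be obtained from $\sigma$ and $\lambda$ by deleting the $i$-th coordinate, and identify $\Delta^k$ with $\Delta^{k-1}\times\Delta$ by $\sigma\mapsto(\sigma^{(i)},\sigma_i)$. We show that the set of tuples at which deletion raises the norm,
\[
B_{\lambda,i}=\{\sigma\in\Delta^k:N_\lambda(\sigma)<N_{\lambda^{(i)}}(\sigma^{(i)})\},
\]
is meager. With $S_r=\{\rho\in\Delta^{k-1}:N_{\lambda^{(i)}}(\rho)\ge r\}$ we have
\[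
B_{\lambda,i}=\bigcup_{r\in\mathbb Q,\ r>0}\{N_\lambda<r\}\cap(S_r\times\Delta).
\]
By (M), $S_r=U\triangle Q$ with $U$ open and $Q$ meager. Then $S_r\times\Delta=(U\times\Delta)\triangle(Q\times\Delta)$, and $Q\times\Delta$ is meager because the product of a closed nowhere dense set with $\Delta$ is closed and nowhere dense. So $B_{\lambda,i}$ has the Baire property. Its section at a point $\sigma^{(i)}$ is $\{\tau:\|v+\lambda_iy_\tau\|<\|v\|\}$ with $v=\sum_{j\ne i}\lambda_jy_{\sigma_j}$, which is meager by (F). By (D2), $B_{\lambda,i}$ is meager.

Let $\Lambda_k$ be a countable dense subset of $\mathbb K^k$, and let $R_k$ be the complement of the union of the sets $B_{\lambda,i}$, $\lambda\in\Lambda_k$, $i\le k$. It is comeager, and for $\sigma\in R_k$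
\begin{equation}\label{eq:delete}
N_{\lambda^{(i)}}(\sigma^{(i)})\le N_\lambda(\sigma)
\end{equation}
for all $i\le k$ and $\lambda\in\Lambda_k$. Both sides are continuous in $\lambda$, so \eqref{eq:delete} holds for all $\lambda\in\mathbb K^k$. Apply (D3) with these $R_k$ and $R_1=R$. Given finite sets $\emptyset\ne G\subseteq F\subseteq P$, remove the points of $F\setminus G$ one at a time. At each step the current set, of size $k\ge2$, is listed by a tuple in $R_k$, so \eqref{eq:delete} says that the norm of the sum does not increase. The case $G=\emptyset$ is trivial.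
\end{proof}

\begin{remark}
Hypothesis (M) cannot be dropped. Assume the continuum hypothesis, fix a bijection $\tau\mapsto\alpha(\tau)$ of $\Delta$ onto $\omega_1$, and let $y_\tau\in\ell_\infty(\omega_1)$ be the indicator of $\{\beta:\beta>\alpha(\tau)\}$. If $v=\sum_j\lambda_jy_{\tau_j}$ and $\alpha(\tau)>\max_j\alpha(\tau_j)$, then $v$ takes all its values on $\{\beta\le\alpha(\tau)\}$, where $y_\tau$ vanishes. So (F) holds with countable exceptional sets. But for $\alpha(\tau_1)<\dots<\alpha(\tau_n)$ we have $\|\sum_jy_{\tau_j}\|=n$ and $\|\sum_j(-1)^jy_{\tau_j}\|=1$, so no infinite subfamily is unconditional.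
\end{remark}

\section{A biorthogonal system indexed by the Cantor set}\label{sec:tree}

From now until the end of Section~\ref{sec:A}, $E$ is a separable Banach space with $E^*$ non-separable. To apply Proposition~\ref{prop:criterion} we need many functionals that depend on their index in a definable way. The following Stegall-type tree supplies analogues of the $f_t$ and $e_{t,n}$ of Section~\ref{sec:model}.

\begin{lemma}\label{lem:tree}
There are vectors $e_s\in E$, $s\in2^{<\omega}$, with $\|e_s\|\le2$, and a weak*-continuous map $\sigma\mapsto f_\sigma$ from $\Delta$ to $B_{E^*}$ such that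
\begin{equation}\label{eq:tree}
|f_\sigma(e_s)-\chi_{[s]}(\sigma)|\le2^{-|s|}\qquad(\sigma\in\Delta,\ s\in2^{<\omega}).
\end{equation}
\end{lemma}

\begin{proof}
\emph{A triangular system.} By recursion on $\alpha<\omega_1$ we choose $g_\alpha\in B_{E^*}$ and $u_\alpha\in E^{**}$ with
\[
\|u_\alpha\|\le2,\qquad u_\alpha(g_\alpha)=1,\qquad u_\alpha(g_\beta)=0\ \text{ for }\beta<\alpha.
\]
The closed span $H_\alpha$ of $\{g_\beta:\beta<\alpha\}$ is separable, hence a proper subspace of $E^*$. Riesz's lemma gives $g_\alpha$ of norm one at distance $d>\frac12$ from $H_\alpha$, and the Hahn--Banach theorem gives $u_\alpha$ of norm $1/d$ that vanishes on $H_\alpha$ and has $u_\alpha(g_\alpha)=1$. This is the only use of the non-separability of $E^*$.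

\emph{Condensation.} Since $E$ is separable, the ball $B=B_{E^*}$ is weak*-compact and metrizable: for a dense sequence $(x_n)_{n\ge1}$ in $B_E$, the metric $\sum_n2^{-n-1}|f(x_n)-g(x_n)|$ induces the weak* topology and has diameter at most $1$. Fix a countable base of $B$, and discard every index $\alpha$ for which $g_\alpha$ lies in a basic set containing $g_\beta$ for only countably many $\beta$. Countably many indices are discarded; let $I$ be the set of the others. Call an open set $U\subseteq B$ \emph{large} if $g_\alpha\in U$ for some $\alpha\in I$. A large set contains a basic neighborhood of such a $g_\alpha$, so it contains $g_\beta$ for uncountably many, hence unboundedly many, $\beta\in I$.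

\emph{The tree.} We construct large open sets $U_s\subseteq B$ of diameter at most $2^{-|s|}$, with $\overline{U_t}\subseteq U_{t|n}$ for $t\in2^{n+1}$, and $e_s\in2B_E$ such that
\begin{equation}\label{eq:level}
|f(e_s)-\delta_{s,t}|\le2^{-n}\qquad(s,t\in2^n,\ f\in U_t),
\end{equation}
where $\delta_{s,t}$ is $1$ for $s=t$ and $0$ otherwise. Start with $U_\emptyset=B$ and $e_\emptyset=0$. Suppose level $n$ is built. For $t\in2^{n+1}$ let $V^0_t$ be a ball of diameter at most $2^{-n-1}$ around some $g_\alpha\in U_{t|n}$, $\alpha\in I$, with $\overline{V^0_t}\subseteq U_{t|n}$. The difficulty is that $u_\alpha$ annihilates only the earlier $g_\beta$, whereas \eqref{eq:level} is symmetric in the nodes. We therefore treat the nodes one at a time and choose new representatives each time, so that the node being treated has the largest index. List $2^{n+1}=\{t_1,\dots,t_m\}$. At stage $j=1,\dots,m$, large open sets $V^{j-1}_t$ are given. Pick $\beta_t\in I$ with $g_{\beta_t}\in V^{j-1}_t$ for $t\ne t_j$, and then $\beta_{t_j}\in I$ larger than all of these with $g_{\beta_{t_j}}\in V^{j-1}_{t_j}$. The functional $u=u_{\beta_{t_j}}$ satisfies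 $u(g_{\beta_t})=\delta_{t_j,t}$ for all $t$. By Goldstine's theorem $2B_E$ is weak*-dense in $2B_{E^{**}}$, so there is $e_{t_j}\in2B_E$ with $|g_{\beta_t}(e_{t_j})-\delta_{t_j,t}|<2^{-n-1}$ for all $t\in2^{n+1}$. Put
\[
V^j_t=\{f\in V^{j-1}_t:|f(e_{t_j})-\delta_{t_j,t}|<2^{-n-1}\}.
\]
This set is open and contains $g_{\beta_t}$, so it is large. Let $U_t=V^m_t$. Since $U_t\subseteq V^j_t$ for every $j$, \eqref{eq:level} holds at level $n+1$.

\emph{The branches.} For $\sigma\in\Delta$ the compact sets $\overline{U_{\sigma|n}}$ decrease and their diameters tend to $0$, so they meet in one point $f_\sigma$, and $f_\sigma\in\overline{U_{\sigma|n+1}}\subseteq U_{\sigma|n}$ for all $n$. If $\sigma|n=\tau|n$, then $f_\sigma$ and $f_\tau$ are at distance at most $2^{-n}$, which gives continuity. Finally \eqref{eq:level} with $t=\sigma|n$ is \eqref{eq:tree}.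
\end{proof}

Let $M=C(\Delta)^*$ be the space of $\mathbb K$-valued Borel measures on $\Delta$, with $\|\mu\|=|\mu|(\Delta)$. A measure $\mu$ is \emph{diffuse} if $\mu(\{x\})=0$ for all $x\in\Delta$. Define $T:E\to C(\Delta)$ by $(Te)(\tau)=f_\tau(e)$; then $\|T\|\le1$. For $\mu\in M$ put $f_\mu=T^*\mu$, that is,
\[
f_\mu(e)=\int f_\tau(e)\,d\mu(\tau)\qquad(e\in E).
\]
The map $\mu\mapsto f_\mu$ is linear and weak*-to-weak* continuous, $\|f_\mu\|\le\|\mu\|$, and the point mass $\delta_\sigma$ is sent to $f_\sigma$.

For each $\sigma\in\Delta$ fix a weak* cluster point $w_\sigma$ of the sequence $(e_{\sigma|n})_n$ in the weak*-compact ball $2B_{E^{**}}$. By \eqref{eq:tree}, $|f_\mu(e_{\sigma|n})-\mu([\sigma|n])|\le2^{-n}\|\mu\|$, and $\mu([\sigma|n])\to\mu(\{\sigma\})$ by countable additivity. The number $w_\sigma(f_\mu)$ is a cluster point of the convergent sequence $(f_\mu(e_{\sigma|n}))_n$, so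
\begin{equation}\label{eq:atom}
\|w_\sigma\|\le2,\qquad w_\sigma(f_\mu)=\mu(\{\sigma\})\qquad(\sigma\in\Delta,\ \mu\in M).
\end{equation}
Thus $(f_\sigma,w_\sigma)_{\sigma\in\Delta}$ is a bounded biorthogonal system, and $w_\sigma$ also annihilates $f_\mu$ for every diffuse $\mu$.

\section{Restriction to the span: proof of Theorem~\ref{thm:B}}\label{sec:B}

The cluster points $w_\sigma$ were chosen arbitrarily, and nothing makes $\sigma\mapsto w_\sigma$ measurable. On the functionals $f_\mu$, however, their values are given by \eqref{eq:atom}. So we restrict them. Let $D$ be the closed span of $\{f_\tau:\tau\in\Delta\}$ in $E^*$ and $y_\sigma=w_\sigma|_D\in D^*$. Then $\|y_\sigma\|\le2$, and $y_\sigma(f_\sigma)=1$ with $\|f_\sigma\|\le1$ gives $\|y_\sigma\|\ge1$. The span of the $f_\tau$ is the set of $f_\mu$ with $\mu$ finitely supported, and it is dense in $D$. Hence for $v\in D^*$ and $r\ge0$,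
\begin{equation}\label{eq:witness}
\|v\|>r\iff\text{there is a finitely supported $\mu$ with }\|f_\mu\|<1\text{ and }|v(f_\mu)|>r.
\end{equation}
It remains to verify the hypotheses of Proposition~\ref{prop:criterion}, which then applies with $R=\Delta$.

\emph{Condition} (F). Let $v\in D^*$, $c\in\mathbb K$, and let $r$ be rational with $0\le r<\|v\|$. Take $\mu$ as in \eqref{eq:witness}. For $\tau$ outside the support of $\mu$, \eqref{eq:atom} gives $(v+cy_\tau)(f_\mu)=v(f_\mu)$, so $\|v+cy_\tau\|>r$. Thus $\{\tau:\|v+cy_\tau\|\le r\}$ is finite, and the union of these sets over $r$, which is $\{\tau:\|v+cy_\tau\|<\|v\|\}$, is countable.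

\emph{Condition} (M). Fix $\lambda\in\mathbb K^k$ and $r\ge0$. Write $\mu=\sum_{l\le m}b_l\delta_{\tau_l}$. By \eqref{eq:witness} and \eqref{eq:atom}, $N_\lambda(\sigma)>r$ if and only if there are $m\ge1$ and $(\tau,b)\in\Delta^m\times\mathbb K^m$ with
\[
\Big\|\sum_{l\le m}b_lf_{\tau_l}\Big\|<1\qquad\text{and}\qquad\Big|\sum_{j\le k}\sum_{l\le m}\lambda_jb_l\,\chi_{\{\sigma_j=\tau_l\}}\Big|>r .
\]
The norm on the left is the supremum over $e\in B_E$ of the continuous functions $|\sum_lb_lf_{\tau_l}(e)|$ of $(\tau,b)$. So each set where the norm is at most $r'$ is closed, and the first condition, a union of such sets over rational $r'<1$, is Borel. The second condition is Borel in $(\sigma,\tau,b)$ because the sets $\{\sigma_j=\tau_l\}$ are closed. Hence $\{N_\lambda>r\}$ is a countable union of projections of Borel sets, so it is analytic and has the Baire property by (D1). The set $\{N_\lambda<r\}$ is the union of the complements of $\{N_\lambda>r'\}$ over rational $r'\in[0,r)$, so it has the Baire property too. This proves Theorem~\ref{thm:B}. \qed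

\section{The quotient by diffuse averages: proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $L\subseteq E^*$ be a norm-separable closed subspace. As in the model, we want the averages of the $f_\tau$ to vanish in the quotient and the $f_\tau$ themselves to survive; by \eqref{eq:atom}, diffuse averages are the ones that the $w_\sigma$ do not see. The diffuse measures form a linear subspace of $M$. Let $Z$ be the norm closure of the linear space $\{f_\mu+z:\mu\text{ diffuse},\ z\in L\}$ and let $y_\sigma=f_\sigma+Z$. For $g\in E^*$,
\begin{equation}\label{eq:quot}
\|g+Z\|=\inf\{\|g-f_\mu-z\|:\mu\text{ diffuse},\ z\in L\}.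
\end{equation}

\subsection*{Norms}
We have $\|y_\sigma\|\le\|f_\sigma\|\le1$. The functionals $w_\sigma$ need not vanish on $L$, so $L$ may make some $y_\sigma$ small; being separable, it can do so only countably often. Let $L_0$ be a countable dense subset of $L$ and $\Sigma=\{\sigma:\|y_\sigma\|<\frac14\}$. For $\sigma\in\Sigma$ choose, by \eqref{eq:quot} and density, a diffuse $\mu_\sigma$ and $z_\sigma\in L_0$ with $\|f_\sigma-f_{\mu_\sigma}-z_\sigma\|<\frac14$. If $z_\sigma=z_\tau$ for some $\sigma\ne\tau$, then $h=f_\sigma-f_\tau-f_{\mu_\sigma-\mu_\tau}$ has norm less than $\frac12$, whereas $w_\sigma(h)=1$ and $\|w_\sigma\|\le2$ by \eqref{eq:atom}. So $\sigma\mapsto z_\sigma$ is injective and $\Sigma$ is countable. Let $R=\Delta\setminus\Sigma$. Once (M) and (F) are verified, Proposition~\ref{prop:criterion} gives the theorem.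

\subsection*{The set of witnesses is Borel}
An inequality $\|g+Z\|<r$ is witnessed by a pair $(\mu,z)$. To place the witnesses in Polish spaces, and later to integrate them, we bound their norms. For $m\in\mathbb N$ let $M_m=\{\mu\in M:\|\mu\|\le m\}$ with the weak* topology, which is compact and metrizable since $C(\Delta)$ is separable, and let $L_m=L\cap mB_{E^*}$ with the norm topology, which is Polish since $L$ is separable and closed.

\begin{lemma}\label{lem:borel}
Let $g\in E^*$, $\lambda\in\mathbb K^k$, $r>0$ and $m\in\mathbb N$. The set $W$ of all $(\sigma,\mu,z)\in\Delta^k\times M_m\times L_m$ such that $\mu$ is diffuse and $\|g+\sum_j\lambda_jf_{\sigma_j}-f_\mu-z\|<r$ is Borel.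
\end{lemma}

\begin{proof}
We claim that $\mu$ is diffuse if and only if $a_n(\mu)=\max_{s\in2^n}|\mu([s])|$ tends to $0$. If it does, then $\mu(\{x\})=\lim_n\mu([x|n])=0$ for all $x$. Conversely, suppose $a_n(\mu)\ge\eta>0$ for infinitely many $n$. The set of $s$ with $|\mu|([s])\ge\eta$ is then infinite and closed under initial segments, so by K\"onig's lemma it contains all initial segments of some $x\in\Delta$, and $|\mu(\{x\})|=|\mu|(\{x\})\ge\eta$. Each $a_n$ is weak*-continuous because $\chi_{[s]}\in C(\Delta)$, so the diffuse measures form a Borel subset of $M_m$.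

For $e\in B_E$ the number $|g(e)+\sum_j\lambda_jf_{\sigma_j}(e)-f_\mu(e)-z(e)|$ depends continuously on $(\sigma,\mu,z)$. The norm in the lemma is the supremum over $e$, so the set where it is at most $r'$ is closed; take the union over rational $r'<r$.
\end{proof}

Condition (M) follows. By \eqref{eq:quot}, $\{N_\lambda<r\}$ is the union over $m$ of the projections to $\Delta^k$ of the sets $W$ of Lemma~\ref{lem:borel} with $g=0$. It is analytic and has the Baire property by (D1).

\subsection*{Averaging}
We now carry out the averaging argument sketched in Section~\ref{sec:model}. The map $\tau\mapsto f_\tau$ is only weak*-continuous and $Z$ is only norm-closed, so the average cannot be taken in $E^*/Z$. We take it in $E^*$, against vectors $e\in E$. For this we must choose the witnesses measurably in $\tau$ and check that their averages are again witnesses.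

\begin{lemma}\label{lem:average}
Let $g\in E^*$, $v=g+Z$ and $c\in\mathbb K$. The set $S=\{\tau\in\Delta:\|v+cy_\tau\|<\|v\|\}$ is countable. In particular \textup{(F)} holds.
\end{lemma}

\begin{proof}
For rational $r\in(0,\|v\|)$ and $m\in\mathbb N$ let $W_{r,m}\subseteq\Delta\times M_m\times L_m$ be the Borel set of Lemma~\ref{lem:borel} for $k=1$, $\lambda=c$, and let $S_{r,m}$ be its projection to $\Delta$. By \eqref{eq:quot}, $S$ is the union of the $S_{r,m}$. Suppose $S$ is uncountable and fix $r,m$ with $S_{r,m}$ uncountable. This set is analytic, so by (D1) it contains a Cantor set $K$. Let $\nu$ be the image of the coin-tossing measure under a homeomorphism of $\Delta$ onto $K$: a diffuse Borel probability measure on $\Delta$ concentrated on $K$. By (D4), applied to $W_{r,m}\cap(K\times M_m\times L_m)$, there are $\nu$-measurable maps $\tau\mapsto\mu_\tau\in M_m$ and $\tau\mapsto z_\tau\in L_m$ on $K$, with every $\mu_\tau$ diffuse and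
\begin{equation}\label{eq:pointwise}
\|g+cf_\tau-f_{\mu_\tau}-z_\tau\|<r\qquad(\tau\in K).
\end{equation}

\emph{The average of the $z_\tau$.} A bounded $\nu$-measurable map into a separable Banach space is a uniform limit of measurable maps with countably many values, so it has a Bochner integral in that space, and the integral commutes with bounded functionals. Hence $\bar z=\int z_\tau\,d\nu(\tau)$ belongs to $L$, and $\bar z(e)=\int z_\tau(e)\,d\nu(\tau)$ for $e\in E$.

\emph{The average of the $\mu_\tau$.} For $\varphi\in C(\Delta)$ the function $\tau\mapsto\int\varphi\,d\mu_\tau$ is $\nu$-measurable and bounded by $m\|\varphi\|_\infty$. So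
\[
\int\varphi\,d\bar\mu=\int\Big(\int\varphi\,d\mu_\tau\Big)d\nu(\tau)
\]
defines $\bar\mu\in M_m$. Taking $\varphi=Te$ gives $f_{\bar\mu}(e)=\int f_{\mu_\tau}(e)\,d\nu(\tau)$. Taking $\varphi=\chi_{[x|n]}$ and using dominated convergence, with $|\mu_\tau([x|n])|\le m$, gives
\[
\bar\mu(\{x\})=\lim_n\bar\mu([x|n])=\lim_n\int\mu_\tau([x|n])\,d\nu(\tau)=\int\mu_\tau(\{x\})\,d\nu(\tau)=0
\]
for every $x\in\Delta$. So $\bar\mu$ is diffuse.

Evaluate the functional in \eqref{eq:pointwise} at $e\in B_E$ and integrate with respect to $\nu$. Since $\int f_\tau(e)\,d\nu(\tau)=f_\nu(e)$, we get $|g(e)+cf_\nu(e)-f_{\bar\mu}(e)-\bar z(e)|\le r$, that is,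
\[
\|g-f_{\bar\mu-c\nu}-\bar z\|\le r .
\]
The measure $\bar\mu-c\nu$ is diffuse and $\bar z\in L$, so $\|v\|\le r$ by \eqref{eq:quot}. This contradicts $r<\|v\|$.
\end{proof}

Proposition~\ref{prop:criterion} now yields a Cantor set $P\subseteq R$ such that $(y_\sigma)_{\sigma\in P}$ is $1$-suppression unconditional, and $\frac14\le\|y_\sigma\|\le1$ on $R$. This proves Theorem~\ref{thm:A}. \qed

\begin{remark}
The separability of $L$ was used three times: to keep $\Sigma$ countable, to make $L_m$ Polish, and to integrate $z_\tau$ in norm. The last point matters because a weak* integral is only guaranteed to lie in the weak* closure of $L$, which for $L=X\subseteq X^{**}$ is the whole space. Some restriction on $L$ is necessary, since $L=E^*$ forces $E^*/Z=\{0\}$.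
\end{remark}

\section{The cardinality of the bidual: proof of Theorem~\ref{thm:main}}\label{sec:main}

If $V\ne\{0\}$ is a separable Banach space, then
\begin{equation}\label{eq:card}
|V|=|V^*|=\mathfrak c .
\end{equation}
Indeed, both spaces contain a line; every point of $V$ is the limit of a sequence from a countable dense set, every functional is determined by its values on that set, and $\mathfrak c^{\aleph_0}=\mathfrak c$. We use two theorems on copies of $\ell_1$.
\begin{itemize}
\item (Odell--Rosenthal \cite{OR}) If $X$ is separable and contains no isomorphic copy of $\ell_1$, every element of $X^{**}$ is the weak* limit of a sequence in $X$.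
\item (James) If $X$ contains an isomorphic copy of $\ell_1$, then for every $\eta>0$ there is a linear map $U:\ell_1\to X$ with $\|a\|\le\|Ua\|\le(1+\eta)\|a\|$ for all $a\in\ell_1$.
\end{itemize}
Let $X$ be separable with $X^{**}$ non-separable. One of the following three cases occurs.

\emph{Case 1: $X^*$ is separable.} By \eqref{eq:card} for $V=X^*$, $|X^{**}|=\mathfrak c$. Theorem~\ref{thm:A} applies to $E=X^*$ and $L=\{0\}$, since $E^*=X^{**}$ is non-separable.

\emph{Case 2: $X^*$ is non-separable and $X$ contains no copy of $\ell_1$.} A sequence has at most one weak* limit, so the Odell--Rosenthal theorem and \eqref{eq:card} give $\mathfrak c\le|X^{**}|\le|X|^{\aleph_0}=\mathfrak c$. Theorem~\ref{thm:B} for $E=X$ provides the family in the quotient $X^{**}/D^\perp$.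

In these two cases the family is $1$-suppression unconditional, hence unconditional with $C=2$.

\emph{Case 3: $X$ contains a copy of $\ell_1$.} By \eqref{eq:card}, $|X^{**}|\le\mathfrak c^{\mathfrak c}=2^{\mathfrak c}$. We find an unconditional family of cardinality $2^{\mathfrak c}$ in $X^{**}=X^{**}/\{0\}$; by \eqref{eq:sep} its vectors are distinct, so $|X^{**}|=2^{\mathfrak c}$.

Let $\beta\mathbb N$ be the set of ultrafilters on $\mathbb N$; recall that $|\beta\mathbb N|=2^{\mathfrak c}$. For $p\in\beta\mathbb N$ let $\delta_p\in\ell_\infty^*=\ell_1^{**}$ be the norm-one functional that sends $x$ to its limit along $p$; under the identification $\ell_\infty=C(\beta\mathbb N)$ it is the point mass at $p$. Distinct ultrafilters $p_1,\dots,p_k$ contain pairwise disjoint sets $A_j\in p_j$: for each pair $j\ne l$ take a set in $p_j$ whose complement is in $p_l$, and intersect the sets so assigned to $p_j$. Testing on $\sum_ja_j\chi_{A_j}$, where $|a_j|=1$ and $a_j\lambda_j=|\lambda_j|$, gives $\|\sum_j\lambda_j\delta_{p_j}\|=\sum_j|\lambda_j|$.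

Take $U$ as in James's theorem with $\eta\in(0,1]$. Then $\|u\|\le\|U^{**}u\|\le(1+\eta)\|u\|$ for $u\in\ell_1^{**}$. The upper bound holds because $\|U^{**}\|=\|U\|$. For the lower bound, let $x\in B_{\ell_\infty}$. The functional $Ua\mapsto x(a)$ on $U(\ell_1)$ has norm at most $1$ and extends to some $g\in B_{X^*}$; then $U^*g=x$ and $|u(x)|=|(U^{**}u)(g)|\le\|U^{**}u\|$. Therefore
\[
\Big\|\sum_j\varepsilon_j\lambda_jU^{**}\delta_{p_j}\Big\|\le(1+\eta)\sum_j|\lambda_j|\le(1+\eta)\Big\|\sum_j\lambda_jU^{**}\delta_{p_j}\Big\|,
\]
and $(U^{**}\delta_p)_{p\in\beta\mathbb N}$ is unconditional with $C\le1+\eta\le2$. James's theorem serves only to control the constant. This completes the proof of Theorem~\ref{thm:main}. \qed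

\section{Consequences and the converse}\label{sec:cons}

Theorem~\ref{thm:A} gives more than Case 1 required: $E$ need not be a dual space, and $L$ need not be zero. We use that for closed subspaces $Z_1\subseteq Z$ of $V$ the spaces $V/Z$ and $(V/Z_1)/(Z/Z_1)$ are isometric, and that every quotient of $V/Z_1$ arises in this way. A Banach space is \emph{Asplund} if each of its separable closed subspaces has a separable dual.

\begin{corollary}\label{cor:dual}
If $E$ is separable and $E^*$ is non-separable, then $E^*$ has a quotient containing a $1$-suppression unconditional family of cardinality $\mathfrak c=|E^*|$. If $E$ is any Banach space that is not Asplund, then $E^*$ has a quotient containing such a family of cardinality $\mathfrak c$.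
\end{corollary}

\begin{proof}
The first statement is Theorem~\ref{thm:A} with $L=\{0\}$, together with \eqref{eq:card}. For the second, take a separable closed subspace $F\subseteq E$ with $F^*$ non-separable. A quotient of $F^*=E^*/F^\perp$ is a quotient of $E^*$.
\end{proof}

\begin{corollary}\label{cor:modX}
Let $X^*$ be separable and $X^{**}$ non-separable, and let $L$ be a separable closed subspace of $X^{**}$, for instance $L=X$. Then $X^{**}/L$ has a quotient containing a $1$-suppression unconditional family of cardinality $\mathfrak c=|X^{**}|$.
\end{corollary}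

\begin{proof}
Apply Theorem~\ref{thm:A} to $E=X^*$ and $L$. Since $L\subseteq Z$, the space $X^{**}/Z$ is a quotient of $X^{**}/L$. The choice $L=X$ is allowed because a space with separable dual is separable.
\end{proof}

\begin{corollary}\label{cor:converse}
\begin{enumerate}
\item For a separable space $X\ne\{0\}$, the bidual $X^{**}$ is non-separable if and only if some quotient of $X^{**}$ contains an unconditional family of cardinality $|X^{**}|$.
\item For a separable space $E$, the dual $E^*$ is non-separable if and only if some quotient of $E^*$ contains an uncountable unconditional family.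
\end{enumerate}
\end{corollary}

\begin{proof}
The ``only if'' parts are Theorem~\ref{thm:main} and Corollary~\ref{cor:dual}. For the ``if'' parts, the family is uncountable, in (1) because $|X^{**}|\ge\mathfrak c$, and we saw after \eqref{eq:sep} that a space with such a family in a quotient is non-separable.
\end{proof}

The suppression constant $1$ in Theorems~\ref{thm:A} and~\ref{thm:B} is best possible, as the case $G=F$ of the definition shows. We make no claim that the constant $2$ in Theorem~\ref{thm:main} is optimal.

\begin{thebibliography}{9}

\bibitem{ADK} Spiros A. Argyros, Pandelis Dodos and Vassilis Kanellopoulos, \emph{A classification of separable Rosenthal compacta and its applications}, arXiv:0805.2032 (2008).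

\bibitem{Kechris} Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Mycielski} Mycielski, Fund. Math. 55 (1964).

\bibitem{OR} Odell and Rosenthal, Israel J. Math. 20 (1975).

\end{thebibliography}
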